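# Left-symmetric products on special linear Lie superalgebras

All vector spaces and algebras are finite-dimensional over $\mathbb C$.

## 1. Superspaces, supertraces and $\mathfrak{sl}(m|n)$

**Definition (superspace).** A superspace is a $\mathbb Z_2$-graded vector space $V=V_{\bar 0}\oplus V_{\bar 1}$. An element of $V_{\bar 0}$ is even and an element of $V_{\bar 1}$ is odd. For a nonzero homogeneous $x$ we write $|x|\in\{0,1\}$ for its parity. A linear map $V\to V$ is even if it preserves the two parts and odd if it exchanges them. The supertrace of an even map is $\operatorname{str} f=\operatorname{tr}(f|_{V_{\bar 0}})-\operatorname{tr}(f|_{V_{\bar 1}})$, and the supertrace of an odd map is $0$.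

*Example.* Let $V=\mathbb C^{m|n}$, with $\dim V_{\bar0}=m$ and $\dim V_{\bar1}=n$. The identity has supertrace $m-n$.

For homogeneous maps $f,g$ put $[f,g]=fg-(-1)^{|f||g|}gf$. The fact we need is
$$\operatorname{str}[f,g]=0 .\tag{1}$$
If the parities of $f,g$ differ, then $[f,g]$ is odd. If both are even, this is the usual $\operatorname{tr}(fg)=\operatorname{tr}(gf)$ on each part. If both are odd, then $[f,g]=fg+gf$, and
$$\operatorname{str}[f,g]=\operatorname{tr}(fg|_{V_{\bar0}})+\operatorname{tr}(gf|_{V_{\bar0}})-\operatorname{tr}(fg|_{V_{\bar1}})-\operatorname{tr}(gf|_{V_{\bar1}})=0,$$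
because $\operatorname{tr}(fg|_{V_{\bar0}})=\operatorname{tr}(gf|_{V_{\bar1}})$ and $\operatorname{tr}(gf|_{V_{\bar0}})=\operatorname{tr}(fg|_{V_{\bar1}})$.

**Definition (Lie superalgebra).** A Lie superalgebra is a superspace $\mathfrak g$ with a bilinear bracket satisfying $[\mathfrak g_\alpha,\mathfrak g_\beta]\subseteq\mathfrak g_{\alpha+\beta}$ and, for homogeneous $x,y,z$,
$$[x,y]=-(-1)^{|x||y|}[y,x],\qquad [x,[y,z]]=[[x,y],z]+(-1)^{|x||y|}[y,[x,z]].$$
The second identity says that $\operatorname{ad}:x\mapsto[x,\cdot\,]$ is a representation: $\operatorname{ad}_{[x,y]}=[\operatorname{ad}_x,\operatorname{ad}_y]$. The even part $\mathfrak g_{\bar0}$ is an ordinary Lie algebra.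

*Example.* The $(m|n)\times(m|n)$ matrices with $[f,g]$ as above form $\mathfrak{gl}(m|n)$. By (1), the matrices of supertrace zero form a subalgebra $\mathfrak{sl}(m|n)$. Its even part consists of block-diagonal matrices $(X,Y)$ with $\operatorname{tr}X=\operatorname{tr}Y$, and its odd part consists of all off-diagonal blocks. So
$$\dim\mathfrak{sl}(m|n)_{\bar0}=m^2+n^2-1,\qquad \dim\mathfrak{sl}(m|n)_{\bar1}=2mn .$$
We always take $m,n\ge1$ and $m\ne n$. Exchanging the blocks gives $\mathfrak{sl}(m|n)\cong\mathfrak{sl}(n|m)$.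

## 2. Left-symmetric superalgebras and their multiplications

**Definition (LSSA).** A left-symmetric superalgebra is a superspace $A=A_{\bar0}\oplus A_{\bar1}$ with a bilinear product satisfying $A_\alpha A_\beta\subseteq A_{\alpha+\beta}$ and
$$(x,y,z)=(-1)^{|x||y|}(y,x,z)\tag{2}$$
for all homogeneous $x,y,z$, where $(x,y,z)=(xy)z-x(yz)$ is the associator.

*Example A.* Every associative superalgebra is an LSSA, since its associators vanish. In particular the algebra of $(m|n)\times(m|n)$ matrices is one.

*Example B (not associative).* Let $A_{\bar0}=\mathbb Ch$, $A_{\bar1}=\mathbb Ce$, with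
$$hh=h,\qquad he=2e,\qquad eh=ee=0 .$$
Here $(h,h,e)=(hh)e-h(he)=2e-4e=-2e\neq0$. To check (2): the pair $(h,h)$ is trivial. For the pair $(h,e)$ we have
$$(h,e,h)=2eh-h(eh)=0,\quad (e,h,h)=(eh)h-e(hh)=0,\quad (h,e,e)=2ee-h(ee)=0,\quad (e,h,e)=(eh)e-e(he)=0 .$$
For the pair $(e,e)$ we need $(e,e,z)=-(e,e,z)$, and indeed $(e,e,z)=(ee)z-e(ez)=0$ because $ey=0$ for every $y$.

**The supercommutator.** Put $[x,y]=xy-(-1)^{|x||y|}yx$. This makes an LSSA a Lie superalgebra. The skew-symmetry is clear. For the Jacobi identity write $\epsilon_{xy}=(-1)^{|x||y|}$, expand, and group the twelve terms: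
$$[x,[y,z]]-[[x,y],z]-\epsilon_{xy}[y,[x,z]]$$
$$=-\big((x,y,z)-\epsilon_{xy}(y,x,z)\big)+\epsilon_{yz}\big((x,z,y)-\epsilon_{xz}(z,x,y)\big)-\epsilon_{xy}\epsilon_{xz}\big((y,z,x)-\epsilon_{yz}(z,y,x)\big)=0 .$$

**Definition (LSSA on $\mathfrak g$).** An LSSA on a Lie superalgebra $\mathfrak g$ is an LSSA whose supercommutator Lie superalgebra is isomorphic to $\mathfrak g$. We then identify $\mathfrak g=A$ as superspaces, and say that $\mathfrak g$ admits an LSSA.

*Examples.* The matrix product is an LSSA on $\mathfrak{gl}(m|n)$. Example B is an LSSA on the superalgebra with $[h,e]=2e$, $[h,h]=[e,e]=0$.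

**Left and right multiplications.** Let $L_xy=xy$ and, for $v\in A_{\bar0}$, let $R_vy=yv$. The map $R_v$ is even. Three identities will be used throughout.

Expanding (2) and moving terms across gives
$$[x,y]z=x(yz)-(-1)^{|x||y|}\,y(xz),\qquad\text{that is,}\qquad L_{[x,y]}=[L_x,L_y].\tag{3}$$
So $L$ is a representation of $\mathfrak g$ on the superspace $A$, just as $\operatorname{ad}$ is.

If $x$ is even, then $[x,y]=xy-yx$ for every $y$, so
$$R_x=L_x-\operatorname{ad}_x .\tag{4}$$

If $x$ and $v$ are even, (3) with $z=v$ reads $y(xv)=x(yv)-[x,y]v$, that is,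
$$R_{xv}=L_xR_v-R_v\operatorname{ad}_x .\tag{5}$$

Finally, suppose $\mathfrak g_{\bar0}\subseteq[\mathfrak g,\mathfrak g]$. An even $x$ is then a sum of brackets $[a,b]$ with $a,b$ homogeneous of equal parity, and $\operatorname{str}L_{[a,b]}=\operatorname{str}[L_a,L_b]=0$ by (1). The same computation applies to $\operatorname{ad}$. Hence
$$\operatorname{str}L_x=\operatorname{str}\operatorname{ad}_x=0\qquad\text{for all }x\in\mathfrak g_{\bar0},\ \text{if }\mathfrak g_{\bar0}\subseteq[\mathfrak g,\mathfrak g].\tag{6}$$

## 3. Which $\mathfrak{sl}(m|n)$ carry a left-symmetric product?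

The matrix product of two matrices of supertrace zero need not have supertrace zero. So the product on $\mathfrak{gl}(m|n)$ does not restrict to $\mathfrak{sl}(m|n)$, and one must ask whether some other product exists. The following is known.

* (a) $\mathfrak{sl}(n|1)$ admits no LSSA for $n\ge3$.
* (b) $\mathfrak{sl}(2|1)$ admits LSSAs.
* (c) $\mathfrak{sl}(m+1|m)$ admits an LSSA for every $m\ge1$.

The problem comes from Ivan Dimitrov and Runxuan Zhang, "Left-symmetric Superalgebras on Special Linear Lie Superalgebras", arXiv:2208.06502 (2022). It is to prove or disprove this conjecture: *for $m\neq n$, if $\mathfrak{sl}(m|n)$ admits an LSSA, then $|m-n|=1$.*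

The conjecture is true; this is Theorem 3 below. Together with (c) and $\mathfrak{sl}(m|n)\cong\mathfrak{sl}(n|m)$, it says that for $m\ne n$ the superalgebra $\mathfrak{sl}(m|n)$ admits an LSSA if and only if $|m-n|=1$. We quote (c) and do not prove it. The nonexistence proof uses none of (a), (b), (c).

## 4. The purely even case: Whitehead's lemma against a trace

We first try the question with no odd part, where it asks about $\mathfrak{sl}_m$, or any semisimple Lie algebra. The tool is a textbook theorem.

**Definition (1-cocycle).** Let $\mathfrak s$ be a Lie algebra and $V$ an $\mathfrak s$-module. A 1-cocycle is a linear map $c:\mathfrak s\to V$ with $c([x,y])=x\cdot c(y)-y\cdot c(x)$. For each $w\in V$ the map $x\mapsto x\cdot w$ is a 1-cocycle, because $[x,y]\cdot w=x\cdot(y\cdot w)-y\cdot(x\cdot w)$.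

**Whitehead's first lemma.** If $\mathfrak s$ is semisimple, every 1-cocycle $c:\mathfrak s\to V$ has the form $c(x)=x\cdot w$ for some $w\in V$.

*Example.* Let $\mathfrak{sl}_m$ act on the space of all $m\times m$ matrices by left multiplication. The inclusion $x\mapsto x$ is a cocycle, since $[x,y]=xy-yx$. Here one may take $w$ to be the identity matrix: $x=x\cdot 1$.

**Lemma.** Let $A$ be an LSSA on $\mathfrak g$ and let $\mathfrak s\subseteq\mathfrak g_{\bar0}$ be a semisimple Lie subalgebra. Then there is $w\in A_{\bar0}$ with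
$$R_wx=xw=x\qquad\text{for all }x\in\mathfrak s.\tag{7}$$

*Proof.* By (3), $A_{\bar0}$ is an $\mathfrak s$-module via $x\cdot a=L_xa$. For $x,y\in\mathfrak s$ we have $[x,y]=xy-yx=L_xy-L_yx$. So the inclusion $\mathfrak s\hookrightarrow A_{\bar0}$ is a 1-cocycle, and Whitehead's first lemma gives $w\in A_{\bar0}$ with $x=L_xw=xw$. $\blacksquare$

**Proposition.** If $\mathfrak g_{\bar0}$ is semisimple and nonzero, then $\mathfrak g$ admits no LSSA.

*Proof.* Suppose $A$ is an LSSA on $\mathfrak g$. Then $A_{\bar0}$ is a left-symmetric algebra on the Lie algebra $\mathfrak g_{\bar0}$. The Lemma with $\mathfrak s=\mathfrak g_{\bar0}$ gives $w\in A_{\bar 0}$ with $R_w|_{A_{\bar0}}=\mathrm{id}$, whose trace is $\dim\mathfrak g_{\bar0}>0$. On the other hand, (4) gives $R_w=L_w-\operatorname{ad}_w$ on $A_{\bar0}$. Both $L|_{A_{\bar0}}$ and $\operatorname{ad}|_{A_{\bar0}}$ are representations of $\mathfrak g_{\bar0}$, which equals its own commutator, so $w$ acts with trace $0$ in each. Hence $\operatorname{tr}(R_w|_{A_{\bar0}})=0$, a contradiction. $\blacksquare$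

In particular $\mathfrak{sl}_m$ with $m\ge2$ carries no left-symmetric product.

## 5. Where this argument stops for $\mathfrak{sl}(3|1)$

Let $\mathfrak g=\mathfrak{sl}(m|n)$ and $\mathfrak s=\mathfrak{sl}_m\oplus\mathfrak{sl}_n\subset\mathfrak g_{\bar0}$ with $\mathfrak{sl}_1=0$. The even part is $\mathfrak s$ plus a one-dimensional center, so it is not perfect, and the trace argument on $A_{\bar0}$ is lost.

No cleverer argument on $A_{\bar0}$ alone can work in general. The even part of $\mathfrak{sl}(m|1)$ is isomorphic to $\mathfrak{gl}_m$ through $X\mapsto(X,\operatorname{tr}X)$, and $\mathfrak{gl}_m$ does carry a left-symmetric product, namely the matrix product, with $w=1$ in (7). For $\mathfrak{sl}(3|1)$, then, the obstruction has to involve the odd part.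

So replace the trace by the supertrace on all of $A$. Suppose $\mathfrak g_{\bar0}\subseteq[\mathfrak g,\mathfrak g]$, as we shall check for $\mathfrak{sl}(m|n)$ in Section 8. Then (4) and (6) give
$$\operatorname{str}R_v=0\qquad\text{for every }v\in A_{\bar0}.\tag{8}$$
Apply this to the $w$ of (7) for $\mathfrak{sl}(3|1)$, where $\dim A_{\bar0}=9$, $\dim A_{\bar1}=6$ and $\dim\mathfrak s=8$. On $A_{\bar0}$ the eigenvalues of $R_w$ are $1$ (eight times) and one unknown $\mu$. On $A_{\bar1}$ they are six unknowns $\nu_1,\dots,\nu_6$. Equation (8) says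
$$8+\mu=\nu_1+\dots+\nu_6,$$
which by itself is no contradiction: $\mu=-8$ and all $\nu_j=0$ is a solution, and so is $\mu=-2$ with all $\nu_j=1$. A single linear equation does not see that the eigenvalue $1$ occurs eight times in $A_{\bar0}$ and has room for at most six copies in $A_{\bar1}$.

To see multiplicities, one wants $\operatorname{str}(R_w^k)=0$ for all $k\geq 1$. Already $k=2$ would rule out both solutions above, since $8+64\ne0$ and $8+4\neq6$. But $R_v^2$ need not be a right multiplication, so (8) does not apply to it directly. We therefore compute what $R_v^2$ is. Taking $x=v$ in (5) and then using $\operatorname{ad}_v=L_v-R_v$ from (4),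
$$R_{vv}=L_vR_v-R_v\operatorname{ad}_v=(L_vR_v-R_vL_v)+R_v^2 .$$
So $R_v^2$ differs from a right multiplication by a commutator of even maps. By (1) and (8), $\operatorname{str}(R_v^2)=\operatorname{str}(R_{vv})=0$. This suggests treating all powers at once through the pencil $1+tR_v$.

## 6. The pencil $1+tR_v$ has the same determinant on both parts

**Theorem 1.** Let $A$ be an LSSA with supercommutator Lie superalgebra $\mathfrak g$ (so $\mathfrak g=A$ as a superspace), and assume $\mathfrak g_{\bar0}\subseteq[\mathfrak g,\mathfrak g]$. Then for every $v\in A_{\bar0}$, as polynomials in $t$,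
$$\det(1+tR_v|_{A_{\bar0}})=\det(1+tR_v|_{A_{\bar1}}).\tag{9}$$

In other words, $R_v$ has the same nonzero eigenvalues, with the same algebraic multiplicities, on $A_{\bar0}$ as on $A_{\bar1}$.

The plan is to compare logarithmic derivatives. Write $M_t=1+tR_v$. Its $t$-derivative is $R_v$, so the logarithmic derivative of $\det M_t$ is $\operatorname{tr}(M_t^{-1}R_v)$. If $R_v$ can be written as $L_xM_t-M_t\operatorname{ad}_x$ for some even $x$, which may depend on $t$, then $M_t^{-1}R_v=M_t^{-1}L_xM_t-\operatorname{ad}_x$. The trace does not see the conjugation, and (6) makes the supertraces of both terms vanish.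

**Step 1: how $M_t$ intertwines $L_x$ and $\operatorname{ad}_x$.** This step produces right multiplications from expressions of the desired shape. For every even $x$,
$$L_xM_t-M_t\operatorname{ad}_x=R_{M_tx}.\tag{10}$$
Indeed, by (4) and (5),
$$L_xM_t-M_t\operatorname{ad}_x=(L_x-\operatorname{ad}_x)+t\,(L_xR_v-R_v\operatorname{ad}_x)=R_x+tR_{xv}=R_{x+t\,xv}=R_{M_tx}.$$
It is worth seeing once on elements. For $y\in A$,
$$L_xM_ty-M_t[x,y]=\big(xy-[x,y]\big)+t\,\big(x(yv)-[x,y]v\big)=yx+t\,y(xv)=y(x+t\,xv).$$

**Step 2: choosing $x$.** This step makes the right side of (10) equal to $R_v$. For $i=\bar0,\bar1$ put $f_i(t)=\det(M_t|_{A_i})$. These are polynomials with $f_i(0)=1$, so for all but finitely many $t$ both values are nonzero. Fix such a $t$. Then $M_t|_{A_{\bar0}}$ is invertible and $v\in A_{\bar0}$, so there is a unique $x=x_t\in A_{\bar0}$ with $M_tx=v$. For this $x$, (10) becomes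
$$R_v=L_xM_t-M_t\operatorname{ad}_x .\tag{11}$$

**Step 3: logarithmic derivatives.** This step turns (11) into an equation between $f_{\bar0}$ and $f_{\bar1}$. All maps in (11) are even, so (11) holds on $A_{\bar0}$ and on $A_{\bar1}$ separately, with the same $x$. By Jacobi's formula for the derivative of a determinant and $\frac{d}{dt}M_t=R_v$,
$$\frac{f_i'(t)}{f_i(t)}=\operatorname{tr}\big(M_t^{-1}R_v|_{A_i}\big)=\operatorname{tr}\big(M_t^{-1}L_xM_t|_{A_i}\big)-\operatorname{tr}(\operatorname{ad}_x|_{A_i})=\operatorname{tr}(L_x|_{A_i})-\operatorname{tr}(\operatorname{ad}_x|_{A_i}).$$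
Subtract the equation for $\bar1$ from the one for $\bar0$ and use (6):
$$\frac{f_{\bar0}'(t)}{f_{\bar0}(t)}-\frac{f_{\bar1}'(t)}{f_{\bar1}(t)}=\operatorname{str}L_x-\operatorname{str}\operatorname{ad}_x=0 .$$

**Step 4: integrating.** This step recovers the polynomials. The rational function $q=f_{\bar0}/f_{\bar1}$ satisfies $q'=q\,\big(f_{\bar0}'/f_{\bar0}-f_{\bar1}'/f_{\bar1}\big)$, which is $0$ for all but finitely many $t$. So $q'=0$ as a rational function and $q$ is constant. Since $q(0)=1$, we get $f_{\bar0}=f_{\bar1}$. $\blacksquare$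

*Example B again: the hypothesis matters.* There $\mathfrak g_{\bar0}=\mathbb Ch$ while $[\mathfrak g,\mathfrak g]=\mathbb Ce$, so the hypothesis of Theorem 1 fails. We have $R_hh=h$ and $R_he=eh=0$, so the two determinants are $1+t$ and $1$. The conclusion fails too.

*The same mechanism one power at a time.* The computation of $\operatorname{str}(R_v^2)$ in Section 5 extends to all powers. Put $v_1=v$ and $v_{k+1}=v_kv$. By (5) with $x=v_k$ and by (4), $R_{v_{k+1}}=R_vR_{v_k}+(L_{v_k}R_v-R_vL_{v_k})$. Multiply on the left by $R_v^j$ and take supertraces. The extra term $R_v^jL_{v_k}R_v-R_v^{j+1}L_{v_k}$ is the commutator of the even maps $R_v^jL_{v_k}$ and $R_v$, so it has supertrace zero. Hence $\operatorname{str}(R_v^{j+1}R_{v_k})=\operatorname{str}(R_v^jR_{v_{k+1}})$, and repeating this moves all the factors into the index: $\operatorname{str}(R_v^k)=\operatorname{str}(R_{v_k})=0$ by (8).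

## 7. A bound on semisimple subalgebras of the even part

**Theorem 2.** Let $A$ be an LSSA with supercommutator Lie superalgebra $\mathfrak g$, and assume $\mathfrak g_{\bar0}\subseteq[\mathfrak g,\mathfrak g]$. Then every semisimple Lie subalgebra $\mathfrak s\subseteq\mathfrak g_{\bar0}$ satisfies $\dim\mathfrak s\le\dim\mathfrak g_{\bar1}$.

If $\mathfrak s=0$ there is nothing to prove, so let $\mathfrak s\ne0$.

**Step 1: a large eigenvalue multiplicity on $A_{\bar0}$.** The Lemma in Section 4 gives $w\in A_{\bar0}$ with $R_wx=x$ for all $x\in\mathfrak s$. So $R_w|_{A_{\bar0}}$ restricts to the identity on the subspace $\mathfrak s$. In a basis of $A_{\bar0}$ that extends a basis of $\mathfrak s$, the matrix of $1+tR_w|_{A_{\bar0}}$ is block upper triangular, with first diagonal block $(1+t)$ times the identity of size $\dim\mathfrak s$. Hence $(1+t)^{\dim\mathfrak s}$ divides $\det(1+tR_w|_{A_{\bar0}})$.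

**Step 2: transport to $A_{\bar1}$.** This step brings in the odd part, where there may be too little room. By (9), $(1+t)^{\dim\mathfrak s}$ divides $\det(1+tR_w|_{A_{\bar1}})$. This polynomial is nonzero, since its constant term is $1$, and its degree is at most $\dim A_{\bar1}$. Therefore $\dim\mathfrak s\le\dim A_{\bar1}=\dim\mathfrak g_{\bar1}$. $\blacksquare$

## 8. Counting dimensions in $\mathfrak{sl}(m|n)$

**Theorem 3.** If $m\ne n$, $m,n\ge1$, and $\mathfrak{sl}(m|n)$ admits an LSSA, then $|m-n|=1$.

**Step 1: the hypothesis of Theorem 2.** Let $\mathfrak g=\mathfrak{sl}(m|n)$. One may quote that $\mathfrak g$ is simple (V. Kac, *Lie superalgebras*, Adv. Math. 26 (1977)) and non-abelian, so $[\mathfrak g,\mathfrak g]=\mathfrak g$. The inclusion $\mathfrak g_{\bar0}\subseteq[\mathfrak g,\mathfrak g]$ can also be seen by hand with matrix units $E_{ij}$.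

If $i\neq j$ lie in the same block and $k$ lies in the other, then $E_{ik},E_{kj}$ are odd and $[E_{ik},E_{kj}]=E_{ik}E_{kj}+E_{kj}E_{ik}=E_{ij}$. If $i\le m<j$, then $[E_{ij},E_{ji}]=E_{ii}+E_{jj}$. The elements $E_{ii}+E_{jj}$ with $i\le m<j$ span the diagonal matrices of supertrace zero. Indeed, a linear functional on diagonal matrices that kills them all takes one value $c$ on every $E_{ii}$, $i\le m$, and the value $-c$ on every $E_{jj}$, $j>m$. So it is $c\cdot\operatorname{str}$, and the span is exactly the kernel of $\operatorname{str}$. The off-diagonal units within blocks and these diagonal matrices together span $\mathfrak g_{\bar0}$.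

**Step 2: the count.** Take $\mathfrak s=\mathfrak{sl}_m\oplus\mathfrak{sl}_n\subset\mathfrak g_{\bar0}$, with $\mathfrak{sl}_1=0$. Then $\dim\mathfrak s=m^2+n^2-2$ and $\dim\mathfrak g_{\bar1}=2mn$. If an LSSA exists, Theorem 2 gives
$$m^2+n^2-2\le2mn,\qquad\text{i.e.}\qquad (m-n)^2\le2 .$$
Since $m\neq n$ are integers, $|m-n|=1$. $\blacksquare$

In numbers: for $\mathfrak{sl}(3|1)$ the bound would require $8\le6$, and for $\mathfrak{sl}(4|2)$ it would require $18\le16$. For $\mathfrak{sl}(2|1)$ and $\mathfrak{sl}(3|2)$ it reads $3\le4$ and $11\le12$, which is consistent with (b) and (c).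

## 9. All simple Lie superalgebras with reductive even part

The same tools decide the question for a larger class, given Kac's classification. A Lie algebra is reductive if it is the direct sum of its center and a semisimple ideal. For example, $\mathfrak{gl}_m=\mathbb C\cdot1\oplus\mathfrak{sl}_m$ is reductive.

**Theorem 4.** Let $\mathfrak g$ be a simple Lie superalgebra with $\mathfrak g_{\bar0}$ reductive and $\mathfrak g_{\bar0}\ne0$ (a classical simple Lie superalgebra in Kac's sense, including simple Lie algebras). Then $\mathfrak g$ admits an LSSA if and only if $\mathfrak g\cong\mathfrak{sl}(m+1|m)$ for some $m\ge1$.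

The "if" part is the known result (c). For "only if", suppose $\mathfrak g$ is as in the theorem and admits an LSSA.

**Step 1: discard semisimple even parts.** By the Proposition in Section 4, $\mathfrak g_{\bar0}$ is not semisimple. By Kac's classification (in the paper cited in Section 8), the simple Lie superalgebras with reductive even part are the following.

* The simple Lie algebras. A one-dimensional abelian algebra is not counted as simple, so here $\mathfrak g_{\bar0}=\mathfrak g$ is semisimple.
* $\mathfrak{sl}(m|n)$ with $m\ne n$, $m,n\ge1$; and $\mathfrak{psl}(n|n)$ with $n\ge2$, where $\mathfrak g_{\bar0}=\mathfrak{sl}_n\oplus\mathfrak{sl}_n$.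
* $\mathfrak{osp}(m|2r)$ with $m,r\ge1$, where $\mathfrak g_{\bar0}=\mathfrak{so}_m\oplus\mathfrak{sp}_{2r}$. This is semisimple and nonzero unless $m=2$.
* $D(2,1;\alpha)$, $F(4)$, $G(3)$, with $\mathfrak g_{\bar0}=\mathfrak{sl}_2^{\oplus3}$, $\mathfrak{sl}_2\oplus\mathfrak{so}_7$, $\mathfrak{sl}_2\oplus G_2$ respectively.
* $P(n)$ and $Q(n)$ with $n\ge2$, both with $\mathfrak g_{\bar0}=\mathfrak{sl}_{n+1}$.

Only $\mathfrak{sl}(m|n)$ with $m\neq n$ and $\mathfrak{osp}(2|2r)$ have an even part that is not semisimple, so only these remain.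

**Step 2: the two remaining families.** For $\mathfrak{sl}(m|n)$, Theorem 3 gives $|m-n|=1$. Since $\mathfrak{sl}(m|n)\cong\mathfrak{sl}(n|m)$, the algebra is on the list. Now let $\mathfrak g=\mathfrak{osp}(2|2r)$. It is simple, so $[\mathfrak g,\mathfrak g]=\mathfrak g$ and Theorem 2 applies. As a module over $\mathfrak{so}_2\oplus\mathfrak{sp}_{2r}$, its odd part is $\mathbb C^2\otimes\mathbb C^{2r}$, of dimension $4r$. With $\mathfrak s=\mathfrak{sp}_{2r}$, of dimension $r(2r+1)$, Theorem 2 gives $r(2r+1)\le4r$, so $2r+1\le4$ and $r=1$.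

**Step 3: $\mathfrak{osp}(2|2)\cong\mathfrak{sl}(2|1)$.** This standard isomorphism puts the last survivor on the list. Here is a proof. In both superalgebras $\mathfrak g_{\bar0}=\mathfrak{sl}_2\oplus\mathbb Cz$ with $z$ central in $\mathfrak g_{\bar0}$. In both, $\mathfrak g_{\bar1}=V_+\oplus V_-$, where each $V_\pm$ is the two-dimensional $\mathfrak{sl}_2$-module $V=\mathbb C^2$ and $z$, suitably scaled, acts on $V_\pm$ by $\pm1$:

* For $\mathfrak{sl}(2|1)$ take $z=\operatorname{diag}(-1,-1,-2)$, which acts by $+1$ on the span of $E_{13},E_{23}$ and by $-1$ on the span of $E_{31},E_{32}$; recall that $V^*\cong V$ for $\mathfrak{sl}_2$.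
* For $\mathfrak{osp}(2|2)$ take $z\in\mathfrak{so}_2$ with eigenvalues $\pm1$ on $\mathbb C^2$.

It remains to compare the brackets of odd elements. Since $z$ acts on $\mathfrak g_{\bar0}$ with weight $0$ only, $[V_+,V_+]=[V_-,V_-]=0$. Let $\omega$ be a nonzero $\mathfrak{sl}_2$-invariant skew form on $V$, and let $p(u,v)\in\mathfrak{sl}_2$ be the map $p(u,v)x=\omega(u,x)v+\omega(v,x)u$. Since $V\otimes V=S^2V\oplus\Lambda^2V$ with $S^2V\cong\mathfrak{sl}_2$ and $\Lambda^2V\cong\mathbb C$, equivariance forces
$$[u,v]=a\,p(u,v)+b\,\omega(u,v)z\qquad(u\in V_+,\ v\in V_-)$$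
for some constants $a,b$. For $u,u'\in V_+$, the Jacobi identity and $[u,u']=0$ give $[[u,v],u']+[[u',v],u]=0$. Here
$$[[u,v],u']=a\,\omega(u,u')v+a\,\omega(v,u')u+b\,\omega(u,v)u' .$$
Adding the expression with $u,u'$ exchanged, the terms in $v$ cancel, and what is left is
$$(a-b)\big(\omega(v,u')u+\omega(v,u)u'\big)=0 .$$
Hence $a=b$. Also $a\neq0$, since otherwise $[\mathfrak g_{\bar1},\mathfrak g_{\bar1}]=0$ and $\mathfrak g_{\bar1}$ would be a proper nonzero ideal of a simple superalgebra. Rescaling the identification of $V_-$ with $V$ makes $a=b=1$. So both superalgebras have the same bracket, and $\mathfrak{osp}(2|2)\cong\mathfrak{sl}(2|1)$, which is $\mathfrak{sl}(m+1|m)$ with $m=1$. $\blacksquare$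

## 10. Characteristic polynomials on $\mathfrak{sl}(m+1|m)$, and the example of $\mathfrak{gl}(3|1)$

Let $A$ be an LSSA on $\mathfrak g$ with $\mathfrak g_{\bar0}\subseteq[\mathfrak g,\mathfrak g]$, and let $v\in A_{\bar0}$. As formal power series, $\log\det(1+tR_v|_{A_i})=\sum_{k\ge1}\frac{(-1)^{k-1}}{k}\operatorname{tr}(R_v^k|_{A_i})\,t^k$. So (9) says precisely that $\operatorname{str}(R_v^k)=0$ for all $k\ge1$.

For $\mathfrak{sl}(m+1|m)$ the even part has dimension $(m+1)^2+m^2-1=2m(m+1)$, and the odd part also has dimension $2m(m+1)$. Call this number $d$. Since $\det(s-R_v|_{A_i})=s^d\det(1-s^{-1}R_v|_{A_i})$, equation (9) shows that in any LSSA on $\mathfrak{sl}(m+1|m)$ the maps $R_v|_{A_{\bar0}}$ and $R_v|_{A_{\bar1}}$ have the same characteristic polynomial, for every even $v$.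

The hypothesis $\mathfrak g_{\bar0}\subseteq[\mathfrak g,\mathfrak g]$ cannot be dropped from Theorem 2. The associative superalgebra of $(3|1)\times(3|1)$ matrices is an LSSA on $\mathfrak{gl}(3|1)$. Its even part contains $\mathfrak{sl}_3$, and $\dim\mathfrak{sl}_3=8>6=\dim\mathfrak g_{\bar1}$. The hypothesis fails here because, by (1), every element of $[\mathfrak g,\mathfrak g]$ has supertrace zero, while the identity matrix is even with supertrace $2$.
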